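# Towers, $\gamma$-covers, and the consistency of $\mathrm{add}(\mathsf S_1(\Gamma,\Gamma))<\mathfrak b$

## 1. $\gamma$-covers, selections, additivity numbers, and the cardinals $\mathfrak b,\mathfrak d,\mathfrak h,\mathfrak p$

We write $\omega=\mathbb N=\{0,1,2,\dots\}$ and identify $n\in\omega$ with $\{0,\dots,n-1\}$. "For almost all $n$" means "for all but finitely many $n$". $[\omega]^\omega$ is the set of infinite subsets of $\omega$, and $\mathrm{Fin}=[\omega]^{<\omega}$ is the set of finite ones. We put $\max\emptyset=-1$. We write $a\subseteq^* b$ if $a\setminus b$ is finite, and $f\le^* g$ if $f(n)\le g(n)$ for almost all $n$. For $a\in[\omega]^\omega$, $e_a$ is the increasing enumeration of $a$. For the even numbers, $e_a(n)=2n$. The sparser $a$ is, the faster $e_a$ grows.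

All spaces are subspaces of the irrationals $\mathbb R\setminus\mathbb Q$; every separable, metrizable, zero-dimensional space is homeomorphic to such a subspace. Our spaces will be subspaces of $P(\omega)$ with the Cantor topology, where the basic neighborhoods of $x$ are the sets $\{y: y\cap k=x\cap k\}$, $k\in\omega$. This costs nothing: $P(\omega)\cong\{0,1\}^\omega\subseteq\omega^\omega\cong\mathbb R\setminus\mathbb Q$, and all properties below are topological.

**Definition ($\gamma$-cover).** A countable open cover $\mathcal U$ of $X$ is a *$\gamma$-cover* if it is infinite and each $x\in X$ belongs to all but finitely many members of $\mathcal U$. $\Gamma$ is the collection of all countable open $\gamma$-covers of $X$.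

*Example.* On $X=\mathrm{Fin}\subseteq P(\omega)$ let $U_m=\{x\in X: m\notin x\}$. The $U_m$ are distinct, since $\{m\}\in U_{m'}\setminus U_m$ for $m'\ne m$, and a finite $x$ lies in $U_m$ for almost all $m$. So $\{U_m:m\in\omega\}\in\Gamma$. If we add one infinite set $a$ to the space, the analogous family is no longer a $\gamma$-cover, because $a\notin U_m$ for every $m\in a$.

An infinite subfamily of a $\gamma$-cover is again a $\gamma$-cover. We use this often.

**Definition ($\mathsf S_1(\Gamma,\Gamma)$).** $X$ satisfies $\mathsf S_1(\Gamma,\Gamma)$ if for each sequence $\langle\mathcal U_n:n\in\omega\rangle$ of members of $\Gamma$ there are $U_n\in\mathcal U_n$ with $\{U_n:n\in\omega\}\in\Gamma$.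

*Example.* Every countable space $\{x_0,x_1,\dots\}$ satisfies it: choose $U_n\in\mathcal U_n$ containing $x_0,\dots,x_n$ and different from $U_0,\dots,U_{n-1}$. All but finitely many members of $\mathcal U_n$ qualify.

**Definition (additivity number).** For a property $\mathcal I$, let $\mathcal I(X)$ be the family of subspaces of $X$ having $\mathcal I$, and
$$\mathrm{add}(\mathcal I)=\min\{|\mathcal F|:\mathcal F\subseteq\mathcal I(\mathbb R\setminus\mathbb Q),\ \bigcup\mathcal F\notin\mathcal I(\mathbb R\setminus\mathbb Q)\}.$$

*Example.* For $\mathcal I=$ "countable", $\mathrm{add}(\mathcal I)=\aleph_1$: countable unions of countable sets are countable, and $\aleph_1$ singletons have an uncountable union.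

**Definition ($\mathfrak b$ and $\mathfrak d$).** $\mathfrak b$ is the least size of a family $F\subseteq\omega^\omega$ that has no single $\le^*$-upper bound. $\mathfrak d$ is the least size of a family $F\subseteq\omega^\omega$ such that every $f\in\omega^\omega$ is $\le^*$ some member of $F$. Always $\mathfrak b\le\mathfrak d\le\mathfrak c$.

*Example.* $\mathfrak b\ge\aleph_1$: the functions $f_0,f_1,\dots$ are bounded by $g(n)=\max_{k\le n}f_k(n)$.

**Definition ($\mathfrak h$).** A family $D\subseteq[\omega]^\omega$ is *open* if it is closed under (infinite) almost-subsets, and *dense* if every $a\in[\omega]^\omega$ almost contains some member of $D$. $\mathfrak h$ is the least size of a collection of open dense families with empty intersection.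

*Example.* For $c\subseteq\omega$ let $D_c$ be the set of $a\in[\omega]^\omega$ with $a\subseteq^*c$ or $a\cap c$ finite. It is clearly open, and it is dense since one of $a\cap c$, $a\setminus c$ is infinite. The intersection of all $D_c$ is empty: if $c$ consists of every second element of $a$, then $a\notin D_c$. So $\mathfrak h\le\mathfrak c$.

**Definition (SFIP, $\mathfrak p$).** A family or sequence of subsets of $\omega$ has the *SFIP* if all its finite intersections are infinite (the empty intersection is $\omega$). A *pseudointersection* of it is a set $a$ that is $\subseteq^*$ each member. $\mathfrak p$ is the least size of a family with the SFIP and without an infinite pseudointersection.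

*Example.* $\mathfrak p\ge\aleph_1$: if $\{a_0,a_1,\dots\}$ has the SFIP, choose $x_n\in a_0\cap\dots\cap a_n$ strictly increasing; then $\{x_n:n\in\omega\}$ is an infinite pseudointersection.

## 2. Can $\mathrm{add}(\mathsf S_1(\Gamma,\Gamma))$ be smaller than $\mathfrak b$?

A theorem of Scheepers, which we take as known, says
$$\mathfrak h\le\mathrm{add}(\mathsf S_1(\Gamma,\Gamma))\le\mathfrak b.\tag{1}$$
The problem, taken from Boaz Tsaban, "Additivity numbers of covering properties", arXiv:math/0604451 (2006), is this: *is it consistent that $\mathrm{add}(\mathsf S_1(\Gamma,\Gamma))<\mathfrak b$?* In plain words: can there be fewer than $\mathfrak b$ spaces, each allowing selections of $\gamma$-covers, whose union does not?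

The answer is yes. For example, $\mathrm{add}(\mathsf S_1(\Gamma,\Gamma))=\aleph_1<\mathfrak b=\aleph_2$ is consistent. ZFC does not decide the matter: CH gives $\mathfrak h=\mathfrak b=\aleph_1$ (we show $\aleph_1\le\mathfrak p\le\mathfrak h$ below), so by (1) equality is consistent as well.

The proof has two halves. Sections 3 and 4 isolate, in ZFC, a combinatorial configuration of $\kappa<\mathfrak b$ towers that produces such spaces (Theorem A). The rest forces that configuration (Theorem B).

## 3. Small spaces, the whole Cantor set, and one tower

**Proposition 1.** If $|X|<\mathfrak b$, then $X$ satisfies $\mathsf S_1(\Gamma,\Gamma)$.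

*Proof.* Let $\mathcal U_n=\{U^n_m:m\in\omega\}$ be enumerated bijectively. For $x\in X$ put $f_x(n)=\min\{k: x\in U^n_m\text{ for all }m\ge k\}$; this exists because $\mathcal U_n$ is a $\gamma$-cover. Let $g$ bound all $f_x$ in the sense of $\le^*$. Choose $m_n\ge g(n)$ so that $U^n_{m_n}$ differs from the sets chosen earlier. Then each $x$ lies in $U^n_{m_n}$ for almost all $n$, and infinitely many sets were chosen. $\square$

Since $\mathfrak b$ is regular, a union of fewer than $\mathfrak b$ spaces of size less than $\mathfrak b$ has size less than $\mathfrak b$. So at least one of our pieces must have at least $\mathfrak b$ points. Next we need a way to make $\mathsf S_1(\Gamma,\Gamma)$ fail.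

**Proposition 2.** Let $\mathrm{Fin}\subseteq X\subseteq P(\omega)$. Suppose that for every $g:\{1,2,\dots\}\to\omega$ with $g(n)\ge n$ for all $n$, there is $t\in X$ such that for infinitely many $n$: $g(n)\in t$ and $|t\cap g(n)|<n$. Then $X$ does not satisfy $\mathsf S_1(\Gamma,\Gamma)$, not even for clopen $\gamma$-covers.

*Proof.* For $1\le n\le m$ let
$$U^n_m=\{x\in X: m\notin x\ \text{or}\ |x\cap m|\ge n\}.$$
This is clopen, as membership of $x$ depends only on $x\cap(m+1)$. We have $x\notin U^n_m$ iff $m\in x$ and $|x\cap m|<n$, that is, iff $m$ is one of the first $n$ elements of $x$. For fixed $x,n$ this happens for at most $n$ values of $m$.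

All sets $U^n_m$ are pairwise distinct. If $m<m'$, then $\{m'\}\in U^n_m\setminus U^{n'}_{m'}$: we have $m\notin\{m'\}$, while $m'\in\{m'\}$ and $|\{m'\}\cap m'|=0<n'$. If $m=m'$ and $n<n'\le m$, then $\{0,\dots,n-1,m\}$ has exactly $n$ elements below $m$, so it is in $U^n_m\setminus U^{n'}_m$.

Hence $\mathcal U_n=\{U^n_m:m\ge n\}$ is a clopen $\gamma$-cover of $X$ for each $n\ge1$. A selection is given by a function $g$ with $g(n)\ge n$. Suppose $\{U^n_{g(n)}:n\ge1\}\in\Gamma$. By distinctness, each $x\in X$ is in $U^n_{g(n)}$ for almost all $n$. But the $t$ belonging to $g$ is outside $U^n_{g(n)}$ for infinitely many $n$, a contradiction. (Indexing from $1$ instead of $0$ is immaterial.) $\square$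

*Example.* $P(\omega)$ itself fails $\mathsf S_1(\Gamma,\Gamma)$. Given $g$, pick $n_1<n_2<\cdots$ with $g(n_1)<g(n_2)<\cdots$, which is possible since $g(n)\ge n$, and let $t=\{g(n_k):k\ge1\}$. Then $g(n_k)\in t$ and $|t\cap g(n_k)|=k-1<n_k$.

So to defeat a selection $g$, we want a set $t$ that meets the range of $g$ infinitely often and yet is very sparse.

Now a large space that does satisfy $\mathsf S_1(\Gamma,\Gamma)$. Let $\lambda$ be a regular uncountable cardinal and $\langle t_\xi:\xi<\lambda\rangle$ a sequence in $[\omega]^\omega$ such that

* $t_\xi\subseteq^* t_\eta$ for $\eta<\xi<\lambda$;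
* for every $f\in\omega^\omega$ there is $\xi_0<\lambda$ with $f\le^*e_{t_\xi}$ for all $\xi\ge\xi_0$.

For brevity call this a *fast tower*.

*Example.* Under CH there is one with $\lambda=\aleph_1$. Enumerate $\omega^\omega=\{f_\xi:\xi<\omega_1\}$. Given $t_\eta$ $(\eta<\xi)$, take an infinite pseudointersection of these countably many sets, let $g$ be a $\le^*$-bound of the countably many $f_\eta$, $\eta\le\xi$, and thin the pseudointersection to a set $t_\xi$ with $e_{t_\xi}\ge g$.

**Proposition 3.** If $\langle t_\xi:\xi<\lambda\rangle$ is a fast tower, then $\mathfrak b=\mathfrak d=\lambda$, and $X=\{t_\xi:\xi<\lambda\}\cup\mathrm{Fin}$ satisfies $\mathsf S_1(\Gamma,\Gamma)$.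

*Proof.* **Step 1: the cardinals.** Given fewer than $\lambda$ functions, let $\xi$ be the supremum of their ordinals $\xi_0$. By regularity $\xi<\lambda$, and $e_{t_\xi}$ bounds all of them. So $\mathfrak b\ge\lambda$. The set $\{e_{t_\xi}:\xi<\lambda\}$ is dominating, so $\mathfrak d\le\lambda$. As $\mathfrak b\le\mathfrak d$, both equal $\lambda$.

**Step 2: make the covers disjoint,** so that selections are automatically infinite. Let $\mathcal U_n$ ($n\in\omega$) be countable open $\gamma$-covers of $X$. Go through the indices $n$ in an order in which each occurs infinitely often, each time picking a member of $\mathcal U_n$ not picked before, for any index. The members picked for $n$ form an infinite subfamily of $\mathcal U_n$, hence a $\gamma$-cover, and these subfamilies are pairwise disjoint. So we may assume the $\mathcal U_n$ are pairwise disjoint. Any selection $U_n\in\mathcal U_n$ is then injective, and we only need each $x\in X$ to be in $U_n$ for almost all $n$. Enumerate $\mathcal U_n=\{U^n_m:m\in\omega\}$ bijectively.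

**Step 3: use the finite sets to translate "missing an interval" into membership in a cover element.** We build $u_0<u_1<\cdots$ in $\omega$ and numbers $m^n_i$ ($n\le i$). Given $u_i$, the set $P(u_i)\subseteq\mathrm{Fin}\subseteq X$ is finite, so for each $n\le i$ there is $m^n_i\ge i$ with $P(u_i)\subseteq U^n_{m^n_i}$. These finitely many sets are open, so there is $u_{i+1}>u_i$ such that $\{x\in X:x\cap u_{i+1}=s\}\subseteq U^n_{m^n_i}$ for all $s\subseteq u_i$ and $n\le i$. If $x$ misses $[u_i,u_{i+1})$, then $x\cap u_{i+1}=x\cap u_i$, and we may take $s=x\cap u_i$. Hence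
$$x\in X,\ x\cap[u_i,u_{i+1})=\emptyset\ \Longrightarrow\ x\in U^n_{m^n_i}\text{ for all }n\le i.\tag{2}$$

**Step 4: sparse sets miss many intervals.** We claim that *for every infinite $J\subseteq\omega$ there is $\xi<\lambda$ such that $t_\xi\cap[u_j,u_{j+1})=\emptyset$ for infinitely many $j\in J$.* Let $j_0<j_1<\cdots$ enumerate $J$. If the claim fails, then for each $\xi$ there is $c$ such that $t_\xi$ meets $[u_{j_k},u_{j_k+1})$ for all $k\ge c$. Taking $k=c,\dots,c+n$ we see that $t_\xi$ has at least $n+1$ elements below $u_{j_{c+n}+1}$, so $e_{t_\xi}(n)<u_{j_{c+n}+1}\le u_{j_{2n}+1}$ for $n\ge c$. Then $f(n)=u_{j_{2n}+1}$ is not $\le^*e_{t_\xi}$ for any $\xi$, contradicting that the tower is fast.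

Apply this with $J=\omega$: there is $\xi_0$ such that $I=\{i:t_{\xi_0}\cap[u_i,u_{i+1})=\emptyset\}$ is infinite.

**Step 5: select.** For $\xi<\xi_0$ let $f_\xi(n)=\min\{k:t_\xi\in U^n_m\text{ for all }m\ge k\}$. Since $|\xi_0|<\lambda=\mathfrak b$, there is $g$ with $f_\xi\le^*g$ for all $\xi<\xi_0$. Choose $i_n\in I$ strictly increasing with $i_n\ge\max(n,g(n))$, and let $U_n=U^n_{m^n_{i_n}}$.

* If $s\in\mathrm{Fin}$, then $s\subseteq u_{i_n}$ for almost all $n$, so $s\in U_n$ by (2).
* If $\xi<\xi_0$, then for almost all $n$ we have $m^n_{i_n}\ge i_n\ge g(n)\ge f_\xi(n)$, so $t_\xi\in U_n$.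
* If $\xi\ge\xi_0$, then $t_\xi\subseteq^*t_{\xi_0}$, so $t_\xi\cap[u_i,u_{i+1})=\emptyset$ for almost all $i\in I$, and $t_\xi\in U_n$ for almost all $n$ by (2).

So $\{U_n:n\in\omega\}\in\Gamma$. $\square$

## 4. Unions of $\kappa$ towers and the condition (T3)

Does the proof of Proposition 3 survive for a union of several tower spaces? We need one infinite $I$ that works for all towers.

**Remark 4.** *The union of $\mu<\mathfrak h$ spaces $X_\alpha=\{t^\alpha_\xi:\xi<\lambda\}\cup\mathrm{Fin}$ built from fast towers of the same length $\lambda$ satisfies $\mathsf S_1(\Gamma,\Gamma)$.* By Proposition 3 and (1), $\mu<\mathfrak h\le\mathfrak b=\lambda$. Repeat Steps 2 and 3 for the union. For $\alpha<\mu$ let $D_\alpha$ be the set of $I\in[\omega]^\omega$ such that for some $\xi$, $t^\alpha_\xi$ misses $[u_i,u_{i+1})$ for almost all $i\in I$. $D_\alpha$ is open, and by Step 4, with arbitrary $J$, it is dense. As $\mu<\mathfrak h$ there is $I\in\bigcap_\alpha D_\alpha$, with witnesses $\xi_\alpha$. The points $t^\alpha_\xi$ with $\alpha<\mu$, $\xi<\xi_\alpha$ are fewer than $\lambda=\mathfrak b$ in number, because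 $\lambda$ is regular, so one $g$ handles them all. Step 5 then goes through.

The argument stops exactly where $\bigcap_\alpha D_\alpha$ may be empty, that is, where no single infinite set can be made almost disjoint from one member of each tower. We make this failure into a hypothesis.

**Theorem A (ZFC).** Let $\kappa<\lambda$ be infinite cardinals, $\lambda$ regular, and let $t^\alpha_\xi\in[\omega]^\omega$ $(\alpha<\kappa,\ \xi<\lambda)$ satisfy

* (T1) $t^\alpha_\xi\subseteq^*t^\alpha_\eta$ for $\alpha<\kappa$, $\eta<\xi<\lambda$;
* (T2) for all $\alpha<\kappa$ and $f\in\omega^\omega$ there is $\xi_0<\lambda$ with $f\le^*e_{t^\alpha_\xi}$ for all $\xi\ge\xi_0$;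
* (T3) for each $r\in[\omega]^\omega$ there is $\alpha<\kappa$ such that $r\cap t^\alpha_\xi$ is infinite for all $\xi<\lambda$.

Then $\mathfrak b=\mathfrak d=\lambda$, each $X_\alpha=\{t^\alpha_\xi:\xi<\lambda\}\cup\mathrm{Fin}\subseteq P(\omega)$ satisfies $\mathsf S_1(\Gamma,\Gamma)$, and $\bigcup_{\alpha<\kappa}X_\alpha$ does not (not even for clopen $\gamma$-covers). Hence $\mathrm{add}(\mathsf S_1(\Gamma,\Gamma))\le\kappa<\lambda=\mathfrak b$.

*Proof.* By (T1) and (T2) each $\langle t^\alpha_\xi:\xi<\lambda\rangle$ is a fast tower ($\lambda>\kappa\ge\aleph_0$ is uncountable), so Proposition 3 gives the first two assertions.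

For the union $X$ we verify the hypothesis of Proposition 2. Let $g(n)\ge n$ for $n\ge1$. The set $r=\{g(n):n\ge1\}$ is infinite. Take $\alpha$ for $r$ by (T3), and then, by (T2) for $f(k)=g(k+1)+1$, a $\xi$ such that $t=t^\alpha_\xi$ satisfies $e_t(n-1)>g(n)$ for almost all $n$. For these $n$ the $n$-th element of $t$ is above $g(n)$, so $|t\cap g(n)|<n$. By (T3), $r\cap t$ is infinite, so $g(n)\in t$ for infinitely many $n$. Hence for infinitely many $n$ both $g(n)\in t$ and $|t\cap g(n)|<n$, and Proposition 2 applies.

Finally, embed $P(\omega)$ in $\mathbb R\setminus\mathbb Q$. The images of the $X_\alpha$ form a family of at most $\kappa$ spaces with $\mathsf S_1(\Gamma,\Gamma)$ whose union lacks it. $\square$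

Conditions (T2) and (T3) together force $\mathfrak h\le\kappa$, so we need a model of $\mathfrak h<\mathfrak b$ at least. Indeed, $E_\alpha=\{a\in[\omega]^\omega:a\cap t^\alpha_\xi\text{ is finite for some }\xi\}$ is open. It is dense: given $r\in[\omega]^\omega$, choose $\xi$ with $e_{t^\alpha_\xi}(n)>e_r(2n)$ for almost all $n$. If $r\setminus t^\alpha_\xi$ had only $c<\omega$ elements, then $e_{t^\alpha_\xi}(n)\le e_r(n+c)\le e_r(2n)$ for $n\ge c$, which is false. So $r\setminus t^\alpha_\xi$ is infinite and belongs to $E_\alpha$. And (T3) says precisely that $\bigcap_{\alpha<\kappa}E_\alpha=\emptyset$.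

## 5. Forcing the towers: Theorem B and the obstacle in a linear iteration

**Theorem B.** Let $\kappa<\lambda$ be regular uncountable cardinals with $\lambda^{<\lambda}=\lambda$. There is a ccc forcing extension in which (T1)–(T3) hold for some family, $\mathfrak c=\lambda$ and $\mathfrak p\ge\kappa$.

**Corollary.** For $\kappa<\lambda$ as in Theorem B, some ccc extension satisfies
$$\mathfrak h=\mathrm{add}(\mathsf S_1(\Gamma,\Gamma))=\mathfrak p=\kappa<\mathfrak b=\mathfrak d=\mathfrak c=\lambda.$$

*Proof from Theorems A and B.* First we show $\mathfrak p\le\mathfrak h$. Let $D_\eta$ $(\eta<\mu)$ be open dense families, $\mu<\mathfrak p$. Build a $\subseteq^*$-decreasing sequence $a_\eta\in D_\eta$: given $a_\zeta$ ($\zeta<\eta$), they have the SFIP, so they have an infinite pseudointersection since $|\eta|<\mathfrak p$; let $a_\eta$ be a member of $D_\eta$ almost contained in it. An infinite pseudointersection of all the $a_\eta$ is in $\bigcap_\eta D_\eta$ by openness. So the intersection is nonempty, and $\mathfrak p\le\mathfrak h$.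

In the extension of Theorem B, $\kappa\le\mathfrak p\le\mathfrak h\le\mathrm{add}(\mathsf S_1(\Gamma,\Gamma))\le\kappa$ by Theorem B, the inequality just shown, (1), and Theorem A. Theorem A also gives $\mathfrak b=\mathfrak d=\lambda$, and Theorem B gives $\mathfrak c=\lambda$. $\square$

If $V\models$ GCH, then $\kappa=\aleph_1$, $\lambda=\aleph_2$ are as required, which answers the problem. It remains to prove Theorem B.

**A linear iteration.** The first thing to try is a finite support iteration giving models $V_0\subseteq V_1\subseteq\cdots\subseteq V_\lambda$. At step $i$ we pick an index $\alpha<\kappa$ and add generically a set $t_i$ that is $\subseteq^*$ all earlier members of tower $\alpha$ and whose enumeration eventually dominates every function in $V_i$. Then (T1) and (T2) are easy. For (T3) we would like to keep, through all later steps, a statement of the form "every infinite set in the current model meets $t_i$ infinitely often". This is false immediately: $V_{i+1}$ contains $\omega\setminus t_i$, which is infinite because $e_{t_i}(n)\ge 2n$ for almost all $n$. So the invariant must be relative to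 a *smaller* model $N$ that does not see tower $\alpha$. But the later steps of the other towers must, for (T2), be generic over the *full* model, which sees tower $\alpha$, and they add new reals which we want to count as belonging to the small side.

To reconcile the two demands we need two things about one generic filter $G'$ for the big model $M$: its trace on the small model's poset must be generic over $N$, and its new reals on the small side must still be met by $t_i$. These are Lemmas 7 and 8 below. If the small models are arranged in an increasing chain of regular uncountable length $\kappa$, then each real lies in one of them. This is the matrix of Section 9.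

## 6. The poset $Q(A)$

Let $\Phi$ be the set of functions $\varphi:[\omega]^{<\omega}\to\omega$. Let $W$ be a model of ZFC and $A=\langle a_\eta:\eta<\theta\rangle\in W$ a sequence of subsets of $\omega$ with SFIP. A set $s'$ *end-extends* $s$ if $s\subseteq s'$ and all elements of $s'\setminus s$ are larger than $\max s$; $s'=s$ is allowed.

**Definition ($Q^W(A)$).** Conditions are triples $(s,H,\varphi)$ with $s\in[\omega]^{<\omega}$, $H\in[\theta]^{<\omega}$, $\varphi\in\Phi\cap W$. A finite set $s'$ is *admissible over* $(s,H,\varphi)$ if $s'$ end-extends $s$ and every $x\in s'\setminus s$ satisfies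
$$x\in\bigcap_{\eta\in H}a_\eta\quad\text{and}\quad x\ge\varphi(s'\cap x).$$
Put $(s',H',\varphi')\le(s,H,\varphi)$ iff $s'$ is admissible over $(s,H,\varphi)$, $H\subseteq H'$, and $\varphi\le\varphi'$ pointwise.

*Example.* Let $\bigcap_{\eta\in H}a_\eta$ be the even numbers, $s=\{1\}$, $\varphi(u)=10|u|$. Then $\{1,10,24\}$ is admissible, since $10\ge\varphi(\{1\})=10$ and $24\ge\varphi(\{1,10\})=20$. But $\{1,10,16\}$ is not.

The function $\varphi$ may depend on the whole finite set $u$ built so far, not just on $|u|$. This freedom is used in Lemma 6(ii).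

**If $p'\le p$ and $s''$ is admissible over $p'$, then $s''$ is admissible over $p$.** Let $p=(s,H,\varphi)$, $p'=(s',H',\varphi')$. For $x\in s''\setminus s'$ we have $x\in\bigcap_{\eta\in H'}a_\eta\subseteq\bigcap_{\eta\in H}a_\eta$ and $x\ge\varphi'(s''\cap x)\ge\varphi(s''\cap x)$. For $x\in s'\setminus s$ we have $s''\cap x=s'\cap x$, and admissibility of $s'$ over $p$ applies. In particular $\le$ is transitive. The weakest condition is $(\emptyset,\emptyset,0)$. If $s'$ is admissible over $(s,H,\varphi)$, then $(s',H,\varphi)\le(s,H,\varphi)$. Moreover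
$$p\text{ and }p'\text{ are compatible}\iff\text{some finite }s''\text{ is admissible over both}.\tag{3}$$
A common extension has such a first coordinate. Conversely, if $s''$ is admissible over both, then $(s'',H\cup H',\max(\varphi,\varphi'))$ extends both. In particular, conditions with equal first coordinate are compatible.

**The generic set.** For a generic filter $K$ let $t_K=\bigcup\{s:(s,H,\varphi)\in K\}$. If $(s,H,\varphi)\in K$, then any other condition in $K$ has a common extension with it in $K$. So $s$ is an initial segment of $t_K$, and each $x\in t_K\setminus s$ is in $\bigcap_{\eta\in H}a_\eta$ and satisfies $x\ge\varphi(t_K\cap x)$. By genericity: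

* $t_K$ is infinite, since $(s,H,\varphi)$ is extended by $(s\cup\{x\},H,\varphi)$ for any large $x\in\bigcap_{\eta\in H}a_\eta$, an infinite set by SFIP.
* $t_K\subseteq^*a_\eta$ for all $\eta<\theta$, since the conditions with $\eta\in H$ are dense.
* $f\le^*e_{t_K}$ for every $f\in\omega^\omega\cap W$. The conditions with $\varphi(u)\ge f(|u|)$ for all $u$ are dense (increase $\varphi$). If such an $(s,H,\varphi)$ is in $K$ and $k\ge|s|$, then $x=e_{t_K}(k)$ is not in $s$ and $|t_K\cap x|=k$, so $x\ge\varphi(t_K\cap x)\ge f(k)$.

## 7. Closures, and why genericity passes to the smaller model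

Throughout this section and the next, $N\subseteq M$ are models of ZFC with the same ordinals (in the application, generic extensions of $V$), and $A\in N$ has SFIP. Admissibility of $s'$ over $(s,H,\varphi)$ is a statement about finitely many values, so it means the same in $N$ and $M$. Hence $Q^N(A)\subseteq Q^M(A)$ with the induced order.

The difficulty is that $M$ has more functions $\varphi$. We need a way for $N$ to know whether a set $S$ of finite sets can be reached from $s$ against *every* $\varphi$, including those in $M$.

**Definition (closure).** For infinite $B\subseteq\omega$ and $S\subseteq[\omega]^{<\omega}$, let $S^*=S^*_B$ be the least $S'\supseteq S$ such that whenever $s\cup\{x\}\in S'$ for infinitely many $x\in B$ with $x>\max s$, then $s\in S'$.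

It is the union of the stages $S_0=S$, $S_{\rho+1}=S_\rho\cup\{s:\exists^\infty x\in B\ (x>\max s,\ s\cup\{x\}\in S_\rho)\}$, with unions at limits.

*Example.* Let $B=\omega$. If $S=[\omega]^2$, then all singletons enter $S_1$, $\emptyset$ enters $S_2$, and $S^*$ consists of all sets of size at most $2$. If $S=\{\{x,x+1\}:x\in\omega\}$, then $\{x\}\cup\{y\}\in S$ with $y>x$ holds only for $y=x+1$, so $S^*=S$: a function $\varphi$ with $\varphi(\{x\})=x+2$ prevents us from reaching $S$ from $\{x\}$.

**Lemma 6.** Let $H\in[\theta]^{<\omega}$, $B=\bigcap_{\eta\in H}a_\eta$, $S\in N$ a set of finite subsets of $\omega$, and let $S^*=S^*_B$ be computed in $N$.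

(i) If $s\in S^*$ and $\varphi\in\Phi\cap M$, then some $s'\in S$ is admissible over $(s,H,\varphi)$.

(ii) If $s\notin S^*$, there is $\varphi_0\in\Phi\cap N$ such that no $s'$ admissible over $(s,H,\varphi_0)$ is in $S^*$.

*Proof.* (i) Induct on the least $\rho$ with $s\in S_\rho$. If $\rho=0$, take $s'=s$. Otherwise $\rho=\rho'+1$, since nothing new enters at limits, and there are infinitely many $x\in B$ with $x>\max s$ and $s\cup\{x\}\in S_{\rho'}$. Pick one with $x\ge\varphi(s)$. Then $s\cup\{x\}$ is admissible over $(s,H,\varphi)$. By induction some $s'\in S$ is admissible over $(s\cup\{x\},H,\varphi)\le(s,H,\varphi)$, hence over $(s,H,\varphi)$.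

(ii) If $u\notin S^*$, then only finitely many $x\in B$ with $x>\max u$ have $u\cup\{x\}\in S^*$; let $\varphi_0(u)$ exceed all of these. If $u\in S^*$ let $\varphi_0(u)=0$. Then $\varphi_0\in N$. We show by induction on $|s'\setminus s|$ that $s'\notin S^*$ for $s'$ admissible over $(s,H,\varphi_0)$. For $s'=s$ this is the hypothesis. Otherwise let $x=\max s'$, $u=s'\setminus\{x\}$. Then $u$ is admissible, so $u\notin S^*$ by induction. As $x\in B$, $x>\max u$ and $x\ge\varphi_0(u)$, we get $s'=u\cup\{x\}\notin S^*$. $\square$

We need one general fact about generic filters, used here and again in Section 9.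

**Fact 5.** Let $P\in W$ be a poset. If $G\subseteq P$ is upward closed, its elements are pairwise compatible in $P$, and $G$ meets every predense $D\subseteq P$ with $D\in W$, then $G$ is a $P$-generic filter over $W$.

*Proof.* Dense sets are predense, so only directedness is at issue. Let $p,p'\in G$. The set of $d\in P$ that extend both $p,p'$ or are incompatible with one of them is dense: given $e$, if it is incompatible with $p$ we are done; else take $e'\le e,p$; if $e'$ is incompatible with $p'$ we are done; else take $e''\le e',p'$. So $G$ contains such a $d$. Being compatible with $p$ and with $p'$, it extends both. $\square$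

**Lemma 7.** Elements of $Q^N(A)$ are compatible in $Q^N(A)$ iff they are compatible in $Q^M(A)$. If $D\in N$ is predense in $Q^N(A)$, it is predense in $Q^M(A)$. Hence if $G'$ is $Q^M(A)$-generic over $M$, then $G=G'\cap Q^N(A)$ is $Q^N(A)$-generic over $N$, and $t_G=t_{G'}$.

*Proof.* **Compatibility.** By (3), it is a statement about the existence of a finite admissible set, so it is the same in both posets.

**Predense sets.** Let $D\in N$ be predense in $Q^N(A)$, let $q=(s,H,\varphi)\in Q^M(A)$ and $B=\bigcap_{\eta\in H}a_\eta$. Let $S=\{s':s'\text{ is admissible over some }d\in D\}\in N$. Suppose $s\notin S^*$. With $\varphi_0$ from Lemma 6(ii), no $s'$ admissible over $(s,H,\varphi_0)\in Q^N(A)$ is in $S$, so by (3) this condition is incompatible with every member of $D$, contradicting predensity in $Q^N(A)$. So $s\in S^*$. By Lemma 6(i) some $s'\in S$ is admissible over $q$, and it is admissible over some $d\in D$. By (3), $q$ and $d$ are compatible.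

**Genericity of the trace.** $G$ is upward closed in $Q^N(A)$. Its elements are pairwise compatible in $Q^M(A)$, hence in $Q^N(A)$. And $G$ meets every predense $D\in N$, because $D$ is predense in $Q^M(A)$ and $G'$ is generic. Fact 5 applies.

**The generic sets.** $t_G$ is infinite, and for each $(s,H,\varphi)\in G$ the set $s$ is an initial segment of both $t_G$ and $t_{G'}$. As these $s$ get arbitrarily long, $t_G=t_{G'}$. $\square$

## 8. Preserving "meets every infinite set of the small model"

**Lemma 8 (preservation).** Let $a\in M$, $a\subseteq\omega$, have infinite intersection with every infinite $r\subseteq\omega$ in $N$. Let $G'$ be $Q^M(A)$-generic over $M$ and $G=G'\cap Q^N(A)$. Then $a\cap r$ is infinite for every infinite $r\subseteq\omega$ in $N[G]$.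

*Proof.* **Step 1: set up a counterexample and collect, inside $N$, the numbers that can still enter it.** Suppose the lemma fails. Then there are a $Q^N(A)$-name $\dot r\in N$, forced by the weakest condition to be an infinite subset of $\omega$, an $n\in\omega$, and $q=(s,H,\varphi)\in G'$ forcing over $M$ that $\dot r\cap a\subseteq n$. Here $\dot r$ is evaluated by the trace of the generic filter on $Q^N(A)$, which is generic over $N$ by Lemma 7.

Let $B=\bigcap_{\eta\in H}a_\eta\in N$. In $N$ let
$$S_k=\{s':\exists H',\varphi'\ (s',H',\varphi')\Vdash_{Q^N(A)}k\in\dot r\},\qquad K_{s'}=\{k:s'\in S_k^*\},$$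
where $S_k^*$ is the closure with respect to $B$. So $k\in K_{s'}$ says that from $s'$ one can reach, against every $\varphi$, a finite set at which some condition forces $k\in\dot r$. The map $s'\mapsto K_{s'}$ is in $N$; the set $a$ and the function $\varphi$ need not be.

**Step 2: the sets $K_{s'}$ are finite.**

*Claim 1. If $s'$ is admissible over $q$, then $K_{s'}\cap a\subseteq n$; consequently $K_{s'}$ is finite.* Let $k\in K_{s'}\cap a$. By Lemma 6(i) there is $s''\in S_k$ admissible over $(s',H,\varphi)\le q$. Let $p=(s'',H',\varphi')\in Q^N(A)$ force $k\in\dot r$. Then $(s'',H\cup H',\max(\varphi,\varphi'))$ extends both $q$ and $p$. Any generic filter containing it contains $p$, so its trace on $Q^N(A)$ contains $p$. Hence it forces over $M$ that $k\in\dot r\cap a$. As it extends $q$, it follows that $k<n$. For the second statement: $K_{s'}\in N$, so if it were infinite, $K_{s'}\cap a$ would be infinite by the hypothesis on $a$.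

Fix $m$ with $K_s\subseteq m$.

**Step 3: the bound $m$ survives almost all one-point extensions.**

*Claim 2. If $s'$ is admissible over $q$ and $K_{s'}\subseteq m$, then $K_{s'\cup\{x\}}\subseteq m$ for all but finitely many $x\in B$ with $x>\max s'$.* Otherwise the set $Y=\{x\in B:x>\max s',\ K_{s'\cup\{x\}}\not\subseteq m\}\in N$ is infinite. In $N$ pick $k_x\in K_{s'\cup\{x\}}\setminus m$ for $x\in Y$. Each $k\ge m$ equals $k_x$ for only finitely many $x$: otherwise $s'\cup\{x\}\in S_k^*$ for infinitely many $x\in B$ above $\max s'$, so $s'\in S_k^*$, that is, $k\in K_{s'}\subseteq m$. Hence there is an infinite $Y_0\subseteq Y$ in $N$ on which $x\mapsto k_x$ is injective. The set $\{k_x:x\in Y_0\}$ is infinite and in $N$, so it has infinite intersection with $a$. By injectivity there are infinitely many $x\in Y_0$ with $k_x\in a$, and all but finitely many of these have $x\ge\varphi(s')$ and $k_x\ge n$. Take such an $x$. Then $s'\cup\{x\}$ is admissible over $q$, and $k_x\in K_{s'\cup\{x\}}\cap a$ with $k_x\ge n$. This contradicts Claim 1.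

**Step 4: strengthen $q$ so that $m$ bounds everything.** By Claim 2 there is $\varphi_1\ge\varphi$ in $\Phi\cap M$ such that for each $s'$ admissible over $q$ with $K_{s'}\subseteq m$: $K_{s'\cup\{x\}}\subseteq m$ for all $x\in B$ with $x>\max s'$ and $x\ge\varphi_1(s')$. (For other $s'$ let $\varphi_1(s')=\varphi(s')$.) Let $q_1=(s,H,\varphi_1)\le q$. Then $K_{s'}\subseteq m$ for all $s'$ admissible over $q_1$, by induction on $|s'\setminus s|$: for $s'=s$ this is the choice of $m$; otherwise write $s'=u\cup\{x\}$ with $x=\max s'$. The set $u$ is admissible over $q_1$, hence over $q$, $K_u\subseteq m$ by induction, and $x\ge\varphi_1(u)$.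

**Step 5: contradiction with infinity of $\dot r$.** By Lemma 7, $Q^M(A)$ forces $\dot r$ to be infinite. So there are $q_2\le q_1$ in $Q^M(A)$ and $k\ge m$ with $q_2\Vdash k\in\dot r$ over $M$. The set of conditions of $Q^N(A)$ deciding "$k\in\dot r$" is in $N$ and dense in $Q^N(A)$, so by Lemma 7 it is predense in $Q^M(A)$, and some $p=(s_p,H_p,\varphi_p)$ in it is compatible with $q_2$ in $Q^M(A)$. A generic filter containing $p$ and $q_2$ has $p$ in its trace and puts $k$ into $\dot r$, so necessarily $p\Vdash_{Q^N(A)}k\in\dot r$. Let $(s'',H'',\varphi'')$ extend $p$ and $q_2$. Then $s''$ is admissible over $p$, so $(s'',H_p,\varphi_p)\in Q^N(A)$ extends $p$ and forces $k\in\dot r$. Thus $s''\in S_k$, and $k\in K_{s''}$. But $s''$ is admissible over $q_2$, hence over $q_1$, so $K_{s''}\subseteq m\le k$, a contradiction. $\square$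

## 9. A $(\kappa+1)\times(\lambda+1)$ matrix of posets

Let $\kappa<\lambda$ be regular uncountable, $\lambda^{<\lambda}=\lambda$. We first recall the notion that links the rows of the matrix.

**Definition (complete suborder).** A suborder $P\subseteq P'$ (with the induced order) is *complete* if elements of $P$ that are incompatible in $P$ are incompatible in $P'$, and each $q\in P'$ has a *reduction* $q^*\in P$: every $r\le q^*$ in $P$ is compatible with $q$ in $P'$.

*Example.* $P\cong P\times\{1\}$ is complete in $P\times R$; a reduction of $(p,r)$ is $p$.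

**Fact 9.** $P$ is complete in $P'$ iff $G'\cap P$ is $P$-generic for every $P'$-generic $G'$. If so, predense subsets of $P$ are predense in $P'$. Completeness is transitive.

*Proof.* Let $P$ be complete in $P'$, $D$ predense in $P$, and $q\in P'$ with reduction $q^*$. Some $r\in P$ extends $q^*$ and some $d\in D$. Since $r$ is compatible with $q$, so is $d$. So $D$ is predense in $P'$, and every $P'$-generic $G'$ meets $D$. The set $G'\cap P$ is upward closed in $P$, and pairwise compatible in $P$ as incompatibility is preserved. So Fact 5 applies. Conversely, suppose traces are generic. If $p,p'\in P$ are compatible in $P'$, some $G'$ contains both, and then $G'\cap P$ is a filter on $P$ containing both, so they are compatible in $P$. If $q\in P'$ had no reduction, the set of $r\in P$ incompatible with $q$ in $P'$ would be dense in $P$. A generic $G'\ni q$ would then contain such an $r$, which is impossible. Transitivity is clear from the characterization by traces. $\square$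

A *nice* $P$-name for an element of $\Phi$ is given by maximal antichains $Z_u\subseteq P$ and maps $h_u:Z_u\to\omega$ ($u\in[\omega]^{<\omega}$); the value at $u$ is $h_u(z)$ for the unique $z\in Z_u$ in the generic filter. Nice names for subsets of $\omega$ are defined analogously. Every name for such an object is forced to equal a nice name.

By recursion on $i\le\lambda$ we define posets $P_{\gamma,i}$ for all $\gamma\le\kappa$ and, for $i<\lambda$, after all $P_{\gamma,i}$ are defined, *step data*: an ordinal $\beta(i)<\kappa$, an ordinal $\theta_i<\lambda$, and a $P_{\beta(i)+1,i}$-name $A_i=\langle a_{i,\eta}:\eta<\theta_i\rangle$ of a sequence of subsets of $\omega$ with SFIP. The data are specified in Section 10; the facts in this section hold for any choice. Step $i$ will act exactly in the rows $\gamma>\beta(i)$.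

**Definition ($P_{\gamma,i}$).** $P_{\gamma,i}$ consists of finite functions $p$ with $\mathrm{dom}\,p\subseteq\{j<i:\beta(j)<\gamma\}$ and $p(j)=(s,H,\dot\varphi)$, where $s\in[\omega]^{<\omega}$, $H\in[\theta_j]^{<\omega}$, and $\dot\varphi$ is a nice $P_{\gamma,j}$-name for an element of $\Phi$. Put $p'\le p$ iff $\mathrm{dom}\,p\subseteq\mathrm{dom}\,p'$ and for all $j\in\mathrm{dom}\,p$, $p'{\restriction}j\Vdash_{P_{\gamma,j}}p'(j)\le p(j)$ in $Q(A_j)$.

($A_j$ is a $P_{\gamma,j}$-name for $\gamma>\beta(j)$ because $P_{\beta(j)+1,j}$ is a complete suborder of $P_{\gamma,j}$ by (F3) below, which is proved simultaneously.)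

*Example.* Suppose $\beta(0)=1$ and $\beta(1)=0$. In row $1$ only step $1$ acts: $P_{1,1}$ is trivial, and $P_{1,2}$ amounts to $Q^V(A_1)$ with $A_1\in V$. In row $2$ both act: first $t_0$ is added, then one forces with $Q^{V[t_0]}(A_1)$, whose functions $\varphi$ may depend on $t_0$. That row $1$ still sits completely inside row $2$ is exactly Lemma 7.

**Successors and limits.** If $\gamma\le\beta(i)$, then $P_{\gamma,i+1}=P_{\gamma,i}$. If $\gamma>\beta(i)$, then $p\mapsto(p{\restriction}i,p(i))$, with $p(i)$ read as the weakest condition if $i\notin\mathrm{dom}\,p$, is a dense embedding of $P_{\gamma,i+1}$ into $P_{\gamma,i}*Q^{V^{P_{\gamma,i}}}(A_i)$. Its range is dense: given $(p,\dot q)$, strengthen $p$ to $p'$ deciding the first two coordinates $s,H$ of $\dot q$ (these are elements of $V$), and replace the third by an equivalent nice name; the result is a condition with $i$ in its domain. The map preserves order by definition. It preserves incompatibility: if the images of $p,p'$ are compatible, then by density they have a common extension that is the image of some $w$ with $i\in\mathrm{dom}\,w$, and then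 $w\le p,p'$. At limits $P_{\gamma,i}=\bigcup_{j<i}P_{\gamma,j}$, since domains are finite.

**Columns.** For $j\le i$, $p\in P_{\gamma,i}$ and $w\le p{\restriction}j$ in $P_{\gamma,j}$,
$$w\cup p{\restriction}[j,i)\ \text{ is a condition in }P_{\gamma,i}\text{ extending }w\text{ and }p.\tag{4}$$
Below $j$ this is $w\le p{\restriction}j$, and at coordinates $l\ge j$ the requirement is $p(l)\le p(l)$. So $p{\restriction}j$ is a reduction of $p$. If $q\in P_{\gamma,i}$ extends $p,p'\in P_{\gamma,j}$, so does $q{\restriction}j$. Hence $P_{\gamma,j}$ is a complete suborder of $P_{\gamma,i}$.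

**(F1)** *Each $P_{\gamma,i}$ is ccc.* If $p,q$ have the same $s$-parts on $\mathrm{dom}\,p\cap\mathrm{dom}\,q$, they are compatible: take their union, using $(s,H\cup H',\dot\psi)$ on the common domain, where $\dot\psi$ is a nice name for $\max(\dot\varphi,\dot\varphi')$. By the $\Delta$-system lemma, and since there are only countably many possible assignments of $s$-parts on a finite root, any uncountable set contains two such conditions.

**(F2)** *For $\gamma\le\delta\le\kappa$, $P_{\gamma,i}\subseteq P_{\delta,i}$ with the induced order*, and **(F3)** *it is a complete suborder.* We induct on $i$.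

*(F2) at $i$.* By (F3) for $j<i$ and Fact 9, maximal antichains of $P_{\gamma,j}$ are maximal antichains of $P_{\delta,j}$. So nice $P_{\gamma,j}$-names are nice $P_{\delta,j}$-names, with the same evaluations. The statement "$p'(j)\le p(j)$ in $Q(A_j)$" is absolute between the extensions by $G_\delta$ and by $G_\delta\cap P_{\gamma,j}$. If $p'{\restriction}j$ forces it over $P_{\gamma,j}$, then it holds in the trace extension for every $P_{\delta,j}$-generic $G_\delta\ni p'{\restriction}j$, so it is forced over $P_{\delta,j}$. If it is not forced over $P_{\gamma,j}$, some $r\le p'{\restriction}j$ in $P_{\gamma,j}$ forces its negation, and a $P_{\delta,j}$-generic filter containing $r$ shows that it is not forced over $P_{\delta,j}$. So the two orders agree.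

*(F3), $i=0$:* trivial.

*(F3), limit $i$.* If $p,p'\in P_{\gamma,i}$ have a common extension $q\in P_{\delta,i}$, take $j<i$ with $p,p'\in P_{\gamma,j}$. Then $q{\restriction}j\in P_{\delta,j}$ is a common extension, so $p,p'$ are compatible in $P_{\gamma,j}$ by induction. For reductions, let $q\in P_{\delta,i}$, say $q\in P_{\delta,j}$ with $j<i$, and let $q^*\in P_{\gamma,j}$ be a reduction of $q$ there. If $r\in P_{\gamma,i}$ and $r\le q^*$, then $r{\restriction}j\le q^*$. So there is $w\in P_{\delta,j}$ with $w\le r{\restriction}j$ and $w\le q$, and by (4) $w\cup r{\restriction}[j,i)$ is a common extension of $r$ and $q$. So $q^*$ is a reduction of $q$ in $P_{\gamma,i}$.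

*(F3), successor $i+1$.* If $\delta\le\beta(i)$, nothing changes. If $\gamma\le\beta(i)<\delta$, then $P_{\gamma,i+1}=P_{\gamma,i}$ is complete in $P_{\delta,i}$, which is complete in $P_{\delta,i+1}$. Now let $\beta(i)<\gamma$. Let $G_\delta$ be $P_{\delta,i+1}$-generic, inducing $G_{\delta,i}=G_\delta\cap P_{\delta,i}$ and a filter $K$ that is $Q^M(A_i)$-generic over $M=V[G_{\delta,i}]$. By induction $G_{\gamma,i}=G_{\delta,i}\cap P_{\gamma,i}$ is generic; let $N=V[G_{\gamma,i}]$. Since $\gamma>\beta(i)$, $A_i\in N$. By Lemma 7, $K\cap Q^N(A_i)$ is $Q^N(A_i)$-generic over $N$. Now $G_\delta\cap P_{\gamma,i+1}$ consists of those $p\in P_{\gamma,i+1}$ with $p{\restriction}i\in G_{\gamma,i}$ and (if $i\in\mathrm{dom}\,p$) $p(i)[G_{\gamma,i}]\in K\cap Q^N(A_i)$. This is the preimage, under the dense embedding, of the generic filter for $P_{\gamma,i}*Q(A_i)$ given by $G_{\gamma,i}$ and $K\cap Q^N(A_i)$. So it is $P_{\gamma,i+1}$-generic, and Fact 9 gives completeness.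

**(F4)** $P_{\kappa,i}=\bigcup_{\gamma<\kappa}P_{\gamma,i}$. Induct on $i$. Let $p\in P_{\kappa,i}$. The conditions occurring in the finitely many nice names in $p$ are countably many, by ccc. By induction and since $\kappa$ is regular uncountable, they all lie in $P_{\gamma,j}$ (for the respective $j\in\mathrm{dom}\,p$) for a single $\gamma<\kappa$, which we may take larger than all $\beta(j)$, $j\in\mathrm{dom}\,p$. By completeness, a maximal antichain of $P_{\kappa,j}$ contained in $P_{\gamma,j}$ is a maximal antichain of $P_{\gamma,j}$: any $r\in P_{\gamma,j}$ is compatible in $P_{\kappa,j}$, hence in $P_{\gamma,j}$, with some member. So the names are nice $P_{\gamma,j}$-names and $p\in P_{\gamma,i}$.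

**The models.** Let $G$ be $P_{\kappa,\lambda}$-generic and $V_{\gamma,i}=V[G\cap P_{\gamma,i}]$. Then
$$\begin{aligned}&\text{each subset of }\omega\text{ in }V_{\kappa,i}\text{ is in }V_{\gamma,i}\text{ for some }\gamma<\kappa;\\&\text{each subset of }\omega\text{ in }V_{\kappa,\lambda}\text{ is in }V_{\kappa,j}\text{ for some }j<\lambda.\end{aligned}\tag{5}$$
Such a set has a nice name, in which by ccc only countably many conditions occur. By (F4) and regularity of $\kappa$ they lie in one $P_{\gamma,i}$; by $P_{\kappa,\lambda}=\bigcup_{j<\lambda}P_{\kappa,j}$ and $\mathrm{cf}(\lambda)>\omega$ they lie, in the second case, in one $P_{\kappa,j}$. As in (F4), the name is then a nice name for the smaller poset.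

**The generic sets.** Let $t_i$ be the generic set added at step $i$. By the successor case of (F3), for every $\gamma$ with $\beta(i)<\gamma\le\kappa$ the filter added at step $i$ in row $\gamma$ is the trace on $Q^{V_{\gamma,i}}(A_i)$ of the one added in row $\kappa$. By Lemma 7, $t_i$ is the same set in all these rows, and in each of them it is given by a $Q^{V_{\gamma,i}}(A_i)$-generic filter over $V_{\gamma,i}$. In particular $t_i$ has a canonical $P_{\beta(i)+1,i+1}$-name, and $t_i\in V_{\beta(i)+1,i+1}$.

## 10. Step data and the verification of (T1)–(T3), $\mathfrak c=\lambda$ and $\mathfrak p\ge\kappa$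

Each $i<\lambda$ is uniquely $i=\kappa\cdot\xi+\beta$ with $\xi<\lambda$, $\beta<\kappa$. (An ordinal is even if it is of the form limit or zero plus $2n$, and odd otherwise.)

**Tower steps** ($\xi$ even). Let $\beta(i)=\beta$, and let $A_i$ be $\langle t_{\kappa\cdot\eta+\beta}:\eta<\xi,\ \eta\text{ even}\rangle$, re-indexed in increasing order by an ordinal $\theta_i\le\xi<\lambda$. Inductively this is a $\subseteq^*$-decreasing sequence of infinite sets, so it has SFIP. By the canonical names just mentioned, it has a $P_{\beta+1,i}$-name.

**$\mathfrak p$-steps** ($\xi$ odd). These serve only to get $\mathfrak p\ge\kappa$; the verification of (T1)–(T3) and of $\mathfrak c=\lambda$ does not depend on what $A_i$ is at these steps. By induction $|P_{\kappa,j}|\le\lambda$ for $j\le\lambda$: conditions are finite functions on subsets of $j$, with values built from finite sets of ordinals below $\lambda$ and nice names, and by ccc there are at most $\lambda^\omega=\lambda$ nice names over a poset of size at most $\lambda$. So there are at most $\lambda^{<\kappa}=\lambda$ sequences of length less than $\kappa$ of nice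 $P_{\kappa,j}$-names for subsets of $\omega$. When reaching $j<\lambda$, enumerate them, possibly with repetitions, as $\langle\dot A_{j,\nu}:\nu<\lambda\rangle$. Fix $\pi:\{i<\lambda:\xi\text{ odd}\}\to\lambda\times\lambda$ taking every value unboundedly often; this is possible since the domain has size $\lambda$ and can be split into $\lambda$ pieces of size $\lambda$, each of them necessarily unbounded. Let $\pi(i)=(j,\nu)$.

* If $j\le i$, then by ccc, (F4) and regularity of $\kappa$ there is $\gamma<\kappa$ such that all names in $\dot A_{j,\nu}$ are $P_{\gamma,j}$-names. Put $\beta(i)=\gamma$, and let $A_i$ name $\dot A_{j,\nu}$ if this has SFIP, and the constant sequence $\omega$ of the same length otherwise. This is a $P_{\gamma+1,i}$-name.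
* If $j>i$, let $\beta(i)=0$ and $A_i=\langle\,\rangle$.

For $\alpha<\kappa$ call the tower steps $\kappa\cdot\xi+\alpha$ ($\xi$ even) *$\alpha$-steps*. There are $\lambda$ of them. In $V_{\kappa,\lambda}$ let $\langle t^\alpha_\zeta:\zeta<\lambda\rangle$ enumerate $\langle t_j:j\text{ an }\alpha\text{-step}\rangle$ in increasing order of $j$. As ccc forcing preserves cardinals and cofinalities, $\kappa<\lambda$ are still regular cardinals in $V_{\kappa,\lambda}$.

**(T1)** holds since $t_i\subseteq^*a_{i,\eta}$ for all $\eta<\theta_i$, and at an $\alpha$-step $i$ the $a_{i,\eta}$ are all the earlier members of tower $\alpha$.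

**(T2).** If $f\in\omega^\omega$, then $f\in V_{\kappa,j}$ for some $j<\lambda$ by (5). For every $\alpha$-step $i\ge j$, $t_i$ comes from a $Q^{V_{\kappa,i}}(A_i)$-generic filter over $V_{\kappa,i}\ni f$, so $f\le^*e_{t_i}$ by Section 6.

**(T3).** By (5) with $i=\lambda$, each infinite $r\subseteq\omega$ in $V_{\kappa,\lambda}$ lies in $V_{\alpha,\lambda}$ for some $\alpha<\kappa$. We show that this $\alpha$ works, which is the case $i=\lambda$ of the following claim. Row $\alpha$ does not perform $\alpha$-steps, but row $\alpha+1$ does; the claim compares these two adjacent rows.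

**Claim 10.** Let $\alpha<\kappa$, $i\le\lambda$, $N_i=V_{\alpha,i}$, $M_i=V_{\alpha+1,i}$. For every $\alpha$-step $j<i$ and every infinite $r\subseteq\omega$ in $N_i$, $r\cap t_j$ is infinite.

*Proof.* Induct on $i$; $i=0$ is vacuous. Note that $t_j\in V_{\alpha+1,j+1}\subseteq M_i$ for every $\alpha$-step $j<i$.

**Successor $i+1$, $\beta(i)>\alpha$.** Then $N_{i+1}=N_i$ and $i$ is not an $\alpha$-step, so there is nothing to prove.

**Successor $i+1$, $\beta(i)=\alpha$.** Again $N_{i+1}=N_i$, since step $i$ acts only in rows $\gamma>\alpha$. If $i$ is not an $\alpha$-step, there is nothing new. If it is, we must treat $t_i$. Let $r\in N_i$ be infinite. For each finite $H\subseteq\theta_i$, the set $\bigcap_{\eta\in H}a_{i,\eta}$ is $\omega$ or, as the sequence is $\subseteq^*$-decreasing, almost equal to some $t_j$ with $j<i$ an $\alpha$-step. So $r\cap\bigcap_{\eta\in H}a_{i,\eta}$ is infinite by the induction hypothesis. Given $(s,H,\varphi)\in Q^{M_i}(A_i)$ and $n$, choose $x\in r\cap\bigcap_{\eta\in H}a_{i,\eta}$ with $x>\max s$, $x\ge n$, $x\ge\varphi(s)$. Then $(s\cup\{x\},H,\varphi)\le(s,H,\varphi)$ puts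 $x\ge n$ into $r\cap t_i$. As $t_i$ comes from a filter generic over $M_i\ni r$, $r\cap t_i$ is infinite.

**Successor $i+1$, $\beta(i)<\alpha$.** Now the small row moves. We have $A_i\in V_{\beta(i)+1,i}\subseteq N_i$, $M_{i+1}=M_i[G']$ with $G'$ $Q^{M_i}(A_i)$-generic over $M_i$, and $N_{i+1}=N_i[G'\cap Q^{N_i}(A_i)]$. For each $\alpha$-step $j<i$, the set $t_j\in M_i$ meets every infinite $r\in N_i$ in an infinite set, by the induction hypothesis. Lemma 8 gives the same for $r\in N_{i+1}$. And $i$ is not an $\alpha$-step.

**Limit $i$.** Suppose the claim fails. Then there are a $P_{\alpha,i}$-name $\dot r$, forced to be an infinite subset of $\omega$, an $\alpha$-step $j_0<i$, $n\in\omega$, and $p\in G\cap P_{\alpha+1,i}$ with $p\Vdash_{P_{\alpha+1,i}}\dot r\cap t_{j_0}\subseteq n$. The plan is to replace $\dot r$ by an infinite set in an earlier model $N_j$. Choose $j<i$ with $j>j_0$ and $p\in P_{\alpha+1,j}$. Let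
$$r'=\{k:\exists q\in P_{\alpha,i}\ (q{\restriction}j\in G\cap P_{\alpha,j}\ \wedge\ q\Vdash_{P_{\alpha,i}}k\in\dot r)\}\in N_j.$$
It contains the evaluation of $\dot r$: if $k$ is in the evaluation, some $q\in G\cap P_{\alpha,i}$ forces this, and $q{\restriction}j\in G$ since $q\le q{\restriction}j$. So $r'$ is infinite. By the induction hypothesis for $j$ there is $k\in r'\cap t_{j_0}$ with $k\ge n$; let $q$ witness $k\in r'$. Since $p$ and $q{\restriction}j$ are in $G\cap P_{\alpha+1,j}$ and $k\in t_{j_0}\in M_j$, there is $p'\in G\cap P_{\alpha+1,j}$ with $p'\le p$, $p'\le q{\restriction}j$, $p'\Vdash k\in t_{j_0}$. By (4), applied in row $\alpha+1$, $p''=p'\cup q{\restriction}[j,i)\in P_{\alpha+1,i}$ extends $p'$ and $q$, hence also $p$. As $P_{\alpha,i}$ is a complete suborder of $P_{\alpha+1,i}$ and $q\Vdash_{P_{\alpha,i}}k\in\dot r$, we get $p''\Vdash k\in\dot r\cap t_{j_0}$. Since $k\ge n$, this contradicts $p''\le p$. $\square$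

**$\mathfrak c=\lambda$.** Since $|P_{\kappa,\lambda}|\le\lambda$, the poset is ccc and $\lambda^\omega=\lambda$, there are at most $\lambda$ nice names for subsets of $\omega$, so $\mathfrak c\le\lambda$. And $\mathfrak c\ge\mathfrak b=\lambda$ by Theorem A, whose hypotheses (T1)–(T3) have been verified in $V_{\kappa,\lambda}$.

**$\mathfrak p\ge\kappa$.** Let $\langle a_\eta:\eta<\theta\rangle\in V_{\kappa,\lambda}$, $\theta<\kappa$, be a sequence of subsets of $\omega$ with SFIP. In $V$ fix a name for this sequence, and a sequence of nice names $\dot a_\eta$ for its terms. By ccc and regularity of $\lambda>\theta$, all of them are $P_{\kappa,j}$-names for some $j<\lambda$, so $\langle\dot a_\eta:\eta<\theta\rangle=\dot A_{j,\nu}$ for some $\nu$. Take $i\ge j$ with $\pi(i)=(j,\nu)$. Since SFIP is absolute, $A_i$ evaluates to $\langle a_\eta:\eta<\theta\rangle$, and $t_i$ is an infinite pseudointersection of $\{a_\eta:\eta<\theta\}$. So no family of size less than $\kappa$ witnesses $\mathfrak p$.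

This proves Theorem B, since $P_{\kappa,\lambda}$ is ccc by (F1), and with it the Corollary. With $V\models$ GCH, $\kappa=\aleph_1$ and $\lambda=\aleph_2$, the extension satisfies $\mathrm{add}(\mathsf S_1(\Gamma,\Gamma))=\aleph_1<\mathfrak b=\aleph_2$. $\blacksquare$
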